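\title{The frequency support of a wavelet contains a wavelet set}

\begin{abstract}
We prove that for every dyadic orthonormal wavelet $\psi$ on $\mathbb R$ the set on which $\hat\psi$ does not vanish contains a wavelet set, up to a null set. The function $2\pi|\hat\psi|^2$ defines a doubly stochastic matrix whose rows are dilation orbits and whose columns are translation classes, and a wavelet set is a measurable permutation in this matrix. The dimension function of $\psi$ is integer valued with mean $1$. If it equals $1$ almost everywhere, a wavelet set is written down explicitly. Otherwise it vanishes on a set of positive measure, the matrix splits into countable blocks indexed by the points of that set, and a permutation is selected measurably in each block. The method also covers integer dilations $a\ge 2$ with at most $a-1$ generators.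
\end{abstract}

\section{Introduction}

We work in $L^2(\mathbb R)$ with the unitary Fourier transform
\[
\hat f(s)=\frac1{\sqrt{2\pi}}\int_{\mathbb R}e^{-ist}f(t)\,dt .
\]
For $\psi\in L^2(\mathbb R)$ and $n,\ell\in\mathbb Z$ let $\psi_{n,\ell}(t)=2^{n/2}\psi(2^nt-\ell)$. The function $\psi$ is a \emph{(dyadic orthonormal) wavelet} if $\{\psi_{n,\ell}:n,\ell\in\mathbb Z\}$ is an orthonormal basis of $L^2(\mathbb R)$. Its \emph{frequency support} is
\[
\operatorname{supp}\hat\psi=\{s\in\mathbb R:\hat\psi(s)\ne0\},
\]
a set determined up to Lebesgue measure zero; no closure is taken. A measurable set $E\subseteq\mathbb R$ is a \emph{wavelet set} if $(2\pi)^{-1/2}\chi_E=\hat\psi$ for some wavelet $\psi$, which is then called an MSF (minimally supported frequency) wavelet.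

Wavelet sets are described by two tiling conditions. We say that $E$ \emph{tiles by translations} if the sets $E+2\pi k$, $k\in\mathbb Z$, partition $\mathbb R$ up to null sets, and that $E$ \emph{tiles by dilations} if the sets $2^nE$, $n\in\mathbb Z$, partition $\mathbb R$ up to null sets. The following criterion is due to Dai and Larson; a short proof is included in Section~\ref{sec:identities}.

\begin{proposition}\label{prop:tiling}
A measurable set $E\subseteq\mathbb R$ is a wavelet set if and only if it tiles both by translations and by dilations.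
\end{proposition}

The simplest example is the Shannon set $[-2\pi,-\pi)\cup[\pi,2\pi)$. The question below is posed in Larson's paper \cite{Larson}.

\medskip
\noindent\emph{Must the frequency support of a wavelet contain a wavelet set?}
\medskip

\noindent The answer is yes.

\begin{theorem}\label{thm:main}
Let $\psi$ be a dyadic orthonormal wavelet. Then there is a wavelet set $E$ with $E\subseteq\operatorname{supp}\hat\psi$ up to a null set.
\end{theorem}

To see why the question is natural, put $w=2\pi|\hat\psi|^2$. We shall recall in Lemma~\ref{lem:identities} that for almost every $t$ the sum of $w$ over the translation class $t+2\pi\mathbb Z$ is $1$, and so is the sum of $w$ over the dilation orbit $\{2^jt:j\in\mathbb Z\}$. The first identity gives $w\le1$ a.e., and $\int w=2\pi$. Hence every frequency support has measure at least $2\pi$, with equality exactly when $w$ is an indicator function $\chi_E$; the two identities then say that $E$ tiles by translations and by dilations. So wavelet sets are the frequency supports of smallest measure, and the question asks whether they also lie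 below every other frequency support in the order of inclusion.

The same identities suggest the answer. They say that $w$ is a fractional solution of the tiling problem whose $\{0,1\}$-valued solutions are the wavelet sets. In a finite square matrix with nonnegative entries and all row and column sums equal to $1$ one can always pick one positive entry in every row and every column. The weight $w$ is such a matrix, with rows the orbits and columns the classes, but it has a continuum of rows and columns, and the choice of entries has to be measurable. This is the whole difficulty.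

Section~\ref{sec:matrix} makes the matrix picture precise, works out a wavelet for which the matrix consists of $2\times2$ blocks, and explains the obstacle to measurability. The way around it comes from the dimension function $D$ of $\psi$, which is integer valued with mean $1$ (Section~\ref{sec:dimension}). If $D=1$ a.e., a refinement equation makes an explicit choice possible (Section~\ref{sec:one}). Otherwise $D$ vanishes on a set of positive measure. The zeros of $D$ cut the matrix into countable blocks that they parametrize; each block contains a permutation (Section~\ref{sec:ds}), and a measurable selection theorem applies (Section~\ref{sec:zero}). This second argument uses only $|\hat\psi|$ and is stated separately as Theorem~\ref{thm:phasefree}. Section~\ref{sec:consequences} identifies the minimal frequency supports, and Section~\ref{sec:general} treats integer dilations with several generators (Theorem~\ref{thm:general}).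

\section{Three identities}\label{sec:identities}

A change of variables gives
\begin{equation}\label{eq:ft}
\widehat{\psi_{n,\ell}}(s)=2^{-n/2}e^{-i\ell2^{-n}s}\,\hat\psi(2^{-n}s).
\end{equation}
Let $f\in L^2(\mathbb R)$. By Plancherel's theorem, the substitution $s=2^nu$ and a splitting of $\mathbb R$ into intervals of length $2\pi$,
\begin{equation}\label{eq:coeff}
\langle f,\psi_{n,\ell}\rangle=2^{n/2}\int_0^{2\pi}e^{i\ell u}F_n(u)\,du,\qquad
F_n(u)=\sum_{k\in\mathbb Z}\hat f\big(2^n(u+2\pi k)\big)\overline{\hat\psi(u+2\pi k)} .
\end{equation}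
The series converges absolutely in $L^1(0,2\pi)$ because $\hat f(2^n\,\cdot)\,\overline{\hat\psi}\in L^1(\mathbb R)$. Thus the wavelet coefficients of $f$ at scale $n$ are the Fourier coefficients of one periodic function.

\begin{lemma}\label{lem:identities}
Let $\psi$ be a wavelet and $w=2\pi|\hat\psi|^2$. For almost every $t$:
\begin{itemize}
\item[(a)] $\sum_{k\in\mathbb Z}w(t+2\pi k)=1$;
\item[(b)] $\sum_{k\in\mathbb Z}\hat\psi(t+2\pi k)\,\overline{\hat\psi(2^j(t+2\pi k))}=0$ for all $j\ge1$;
\item[(c)] $\sum_{j\in\mathbb Z}w(2^jt)=1$.
\end{itemize}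
\end{lemma}

\begin{proof}
For (a) and (b) take $f=\psi$ in \eqref{eq:coeff}. For $n=0$ the left side is $\delta_{\ell,0}$, so $F_0=\frac1{2\pi}\sum_kw(\cdot+2\pi k)$ has the Fourier coefficients of the constant $\frac1{2\pi}$ and equals it a.e. For $n=j\ge1$ the left side is $0$ for all $\ell$, so $F_j=0$ a.e., and $F_j$ is the complex conjugate of the sum in (b).

For (c) we test the completeness of the system on functions whose Fourier transform is concentrated near one point. Fix $s\ne0$ and $0<\delta<|s|/2$. Let $\Delta$ be the half-open interval of length $\delta$ with endpoint $s$ that lies on the side of $s$ away from $0$, and let $\hat f=\delta^{-1/2}\chi_\Delta$, so $\|f\|=1$. For fixed $n$ only finitely many $k$ contribute to $F_n$ on $(0,2\pi)$, so $F_n\in L^2(0,2\pi)$, and Parseval's identity for Fourier series gives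
\[
\Sigma_n:=\sum_\ell|\langle f,\psi_{n,\ell}\rangle|^2=2\pi2^n\int_0^{2\pi}|F_n(u)|^2\,du .
\]
The points $2^n(u+2\pi k)$, $k\in\mathbb Z$, have spacing $2\pi2^n$.

If $2\pi2^n\ge\delta$, at most one of them lies in $\Delta$. Then $|F_n|^2$ is the sum of the squared moduli of the terms, and
\[
\Sigma_n=2\pi2^n\int_{\mathbb R}|\hat f(2^nu)|^2|\hat\psi(u)|^2\,du=\frac1\delta\int_\Delta w(2^{-n}s')\,ds' .
\]

If $2\pi2^n<\delta$, at most $\frac{\delta}{2\pi2^n}+1\le\frac{2\delta}{2\pi2^n}$ of them lie in $\Delta$. By the Cauchy--Schwarz inequality,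
\[
\Sigma_n\le2\pi2^n\cdot\frac{2\delta}{2\pi2^n}\int_{\mathbb R}|\hat f(2^nu)|^2|\hat\psi(u)|^2\,du=2\int_{2^{-n}\Delta}|\hat\psi|^2 .
\]
The sets $2^{-n}\Delta$ are pairwise disjoint, because $|s|\le|s'|\le\frac32|s|$ on $\Delta$, and for the present $n$ they lie in $\{|u|\ge2\pi|s|/\delta\}$. So these scales contribute at most $2\int_{|u|\ge2\pi|s|/\delta}|\hat\psi|^2$ in total, which tends to $0$ with $\delta$.

Since the system is an orthonormal basis, $\sum_n\Sigma_n=1$. Let $g=\sum_{n\in\mathbb Z}w(2^{-n}\,\cdot)$. For fixed $N$ and $\delta\le2\pi2^{-N}$ we obtain $\delta^{-1}\int_\Delta\sum_{|n|\le N}w(2^{-n}s')\,ds'\le1$. The integrand is in $L^1(\mathbb R)$, so the Lebesgue differentiation theorem, which holds for one-sided intervals, bounds it by $1$ at almost every $s$. Letting $N\to\infty$ gives $g\le1$ a.e. On the other hand $\delta^{-1}\int_\Delta g\ge1-o(1)$ as $\delta\to0$, and differentiating the bounded function $g$ gives $g\ge1$ a.e.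
\end{proof}

\begin{remark}\label{rem:converse}
Conversely, (a) and (b) imply that $\{\psi_{n,\ell}\}$ is orthonormal. By \eqref{eq:coeff} they determine $\langle\psi,\psi_{j,\ell}\rangle$ for all $j\ge0$, and $\langle\psi_{n,\ell},\psi_{n+j,\ell'}\rangle=\langle\psi,\psi_{j,\ell'-2^j\ell}\rangle$ by a dilation followed by a translation.
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:tiling}]
If $E$ is a wavelet set, then $w=\chi_E$, and (a) and (c) are the two tiling conditions. Conversely, let $E$ tile in both ways and put $\hat\psi=(2\pi)^{-1/2}\chi_E$. Reduction modulo $2\pi$ is a measure-preserving bijection from $E$ onto $[0,2\pi)$ up to null sets, so the functions $(2\pi)^{-1/2}e^{-i\ell s}\chi_E(s)$, $\ell\in\mathbb Z$, form an orthonormal basis of $L^2(E)$. By \eqref{eq:ft}, the functions $\widehat{\psi_{n,\ell}}$, $\ell\in\mathbb Z$, form an orthonormal basis of $L^2(2^nE)$, and $L^2(\mathbb R)=\bigoplus_nL^2(2^nE)$.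
\end{proof}

\section{The matrix of orbits and classes}\label{sec:matrix}

\subsection*{Good sets}
From now on $\hat\psi$ denotes a fixed everywhere defined Borel version. A \emph{class} is a set $t+2\pi\mathbb Z$, and an \emph{orbit} is a set $\{2^jt:j\in\mathbb Z\}$. Our arguments move between points of a class and of an orbit many times, so we want the a.e.\ identities to hold at every point that we can reach. Let $\Gamma$ be the countable group generated by $t\mapsto2t$ and $t\mapsto t+2\pi$. Its elements are affine bijections and preserve Borel sets and null sets. Call $X\subseteq\mathbb R$ \emph{good} if it is Borel, conull, $\Gamma$-invariant and disjoint from $\pi\mathbb Q$. If $B$ is a conull Borel set, then $\bigcap_{\gamma\in\Gamma}\gamma(B\setminus\pi\mathbb Q)$ is a good subset of $B$. So finitely many properties that hold almost everywhere hold at every point of some good set.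

A good set $X$ is a union of classes and a union of orbits. If a measurable set $E\subseteq X$ meets every class and every orbit in $X$ in exactly one point, then $E$ is a wavelet set by Proposition~\ref{prop:tiling}. An orbit and a class in $X$ share at most one point: if $x$ and $2^jx$ with $j\neq0$ lie in one class, then $(2^j-1)x\in2\pi\mathbb Z$, so $x\in\pi\mathbb Q$.

\subsection*{The matrix}
Let $X$ be a good set on which (a) and (c) hold. Form a matrix whose rows are the orbits in $X$ and whose columns are the classes in $X$. The entry at an orbit and a class is $w(x)$ if they meet in the point $x$, and $0$ if they are disjoint. By (c) every row sum is $1$, and by (a) every column sum is $1$. A set $E\subseteq X\cap\{w>0\}$ that meets every class and every orbit once is the same as a choice of one positive entry in every row and every column. Theorem~\ref{thm:main} asks for such a choice with $E$ measurable.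

\begin{example}\label{ex:cycle}
Let $P=[\frac{2\pi}3,\frac{4\pi}3)$ and let $W=[-\frac{8\pi}3,-\frac{2\pi}3)\cup[\frac{2\pi}3,\frac{8\pi}3)$, the disjoint union of $P$, $2P$, $P-2\pi$ and $2P-4\pi$. Put $\hat\psi(s)=(4\pi)^{-1/2}e^{is/2}\chi_W(s)$, so $w=\frac12\chi_W$.

This $\psi$ is a wavelet. Each half of $W$ has length $2\pi$, so (a) holds. In (b) with $j=1$ a term is nonzero only at points of $P\cup(P-2\pi)$, and for $v\in P$ the two terms at $v$ and $v-2\pi$ are $\frac1{4\pi}e^{-iv/2}$ and $\frac1{4\pi}e^{-i(v-2\pi)/2}$, which cancel. For $j\ge2$ the sets $W$ and $2^{-j}W$ meet in a null set. So the system is orthonormal by Remark~\ref{rem:converse}. If $f$ is orthogonal to it, then $F_n=0$ a.e.\ for all $n$, and for a.e.\ $v\in P$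
\[
\begin{aligned}
0&=\sqrt{4\pi}\,F_n(v)=e^{-iv/2}\big[\hat f(2^nv)-\hat f(2^n(v-2\pi))\big],\\
0&=\sqrt{4\pi}\,F_{n-1}(2v)=e^{-iv}\big[\hat f(2^nv)+\hat f(2^n(v-2\pi))\big].
\end{aligned}
\]
Hence $\hat f$ vanishes a.e.\ on all dilates of $P$ and of $P-2\pi$, and $f=0$.

For $v\in P$ consider the four points
\[
\begin{array}{c|cc}
&\text{class of }v&\text{class of }2v\\ \hline
\text{orbit of }v& v&2v\\
\text{orbit of }v-2\pi& v-2\pi&2v-4\pi
\end{array}
\]
These two orbits and two classes contain no other point of $W$. As $v$ runs through $P$, the classes of $v$ and $2v$ run once through all classes, since $P\cup2P$ is an interval of length $2\pi$, and the orbits of $v$ and $v-2\pi$ run once through all nonzero orbits. So the matrix is block diagonal, with $2\times2$ blocks whose entries are all $\frac12$, and the blocks are indexed by $v\in P$. In each block we may take the diagonal or the antidiagonal. Taking the diagonal for $v$ in a measurable set $Q\subseteq P$ and the antidiagonal otherwise gives the wavelet set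
\[
Q\cup(2Q-4\pi)\cup2(P\setminus Q)\cup\big((P\setminus Q)-2\pi\big)\subseteq W .
\]
For $Q=[\pi,\frac{4\pi}3)$ this is the Shannon set.
\end{example}

The example has two features: the blocks contain permutations, and the blocks are indexed by the points of a Borel set, so that one can speak of a measurable choice. The first feature is general. An entry can be nonzero only if its orbit and class lie in one $\Gamma$-orbit, so the matrix always splits into countable blocks, one for each $\Gamma$-orbit, and we shall see in Lemma~\ref{lem:ds} that every countable block contains a permutation. With the axiom of choice this yields a set $E\subseteq\{w>0\}$ that meets every class and every orbit in $X$ once. But nothing makes this set measurable, because these blocks cannot be indexed by the points of a measurable set. The reason is the ergodicity of the doubling map, which will later work in our favor.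

\begin{lemma}\label{lem:ergodic}
Let $a\ge2$ be an integer and let $N\subseteq\mathbb R$ be a $2\pi$-periodic measurable set such that $t\in N$ implies $at\in N$. Then $N$ is null or conull.
\end{lemma}

\begin{proof}
The map $S:y\mapsto ay$ on $\mathbb R/2\pi\mathbb Z$ preserves Lebesgue measure, and $N\subseteq S^{-1}N$. The two sets have equal measure modulo $2\pi$, so $\chi_N=\chi_N\circ S$ a.e. If $\chi_N=\sum_qc_qe^{iqy}$, then $\chi_N\circ S=\sum_qc_qe^{iaqy}$, so $c_q=0$ when $a\nmid q$, and $c_{aq}=c_q$ for all $q$. Every $q\ne0$ is $a^rq'$ with $a\nmid q'$, so $c_q=0$. Thus $\chi_N$ is a.e.\ constant.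
\end{proof}

\begin{remark}\label{rem:notransversal}
No measurable set $T$ meets every $\Gamma$-orbit in $X$ exactly once. Otherwise the countably many sets $\gamma T$ cover $X$, so $|T|>0$, and we can split $T\cap X$ into two sets of positive measure. Their $\Gamma$-saturations are disjoint $\Gamma$-invariant measurable sets of positive measure, which contradicts Lemma~\ref{lem:ergodic}.
\end{remark}

So we need either a finer decomposition into blocks, or a rule that picks points without reference to blocks. The dimension function decides which of the two is available.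

\section{The dimension function}\label{sec:dimension}

Define, everywhere on $\mathbb R$, the Borel functions
\begin{equation}\label{eq:defD}
\omega(t)=\sum_{j\ge1}w(2^jt),\qquad D(t)=\sum_{k\in\mathbb Z}\omega(t+2\pi k)\in[0,\infty].
\end{equation}
Thus $\omega(t)$ is the weight carried by the part of the orbit of $t$ that lies beyond $t$, and the \emph{dimension function} $D(t)$ adds these weights over the class of $t$. It is $2\pi$-periodic, and
\begin{equation}\label{eq:mean}
\int_0^{2\pi}D=\sum_{j\ge1}\int_{\mathbb R}w(2^jt)\,dt=\sum_{j\ge1}2^{-j}\cdot2\pi\|\hat\psi\|^2=2\pi .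
\end{equation}
In particular $D<\infty$ a.e. Let $X$ be a good set on which (a), (b), (c) hold and $D<\infty$.

To show that $D(\xi)$ is an integer we exhibit a space of that dimension. Attach to $f\in L^2(\mathbb R)$ and $\xi$ the sequence $\big(\sqrt{2\pi}\,\hat f(\xi+2\pi k)\big)_{k\in\mathbb Z}$. By \eqref{eq:ft}, for $f=\psi_{n,\ell}$ with $n\ge0$ this sequence is $\sqrt{2\pi}\,\hat\psi((\xi+2\pi k)/2^n)$ times a factor that depends only on $k$ modulo $2^n$. This leads to the following vectors. Let
\[
\Lambda=\{(n,m):n\ge0,\ 0\le m<2^n\},
\]
and for $\xi\in X$ and $(n,m)\in\Lambda$ define $C^\xi_{n,m}\in\ell^2(\mathbb Z)$ by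
\[
C^\xi_{n,m}(k)=\begin{cases}\sqrt{2\pi}\,\hat\psi\big((\xi+2\pi k)/2^n\big)&\text{if }k\equiv m\pmod{2^n},\\0&\text{otherwise.}\end{cases}
\]
What these vectors leave uncovered belongs to the scales $n<0$, and it is measured by $\omega$.

\begin{lemma}\label{lem:dimension}
For $\xi\in X$ the family $\{C^\xi_{n,m}\}_{(n,m)\in\Lambda}$ is orthonormal. Let $V(\xi)\subseteq\ell^2(\mathbb Z)$ be its orthogonal complement, $Q_\xi$ the orthogonal projection onto $V(\xi)$, and $(e_k)$ the standard basis. Then $\langle Q_\xi e_k,e_k\rangle=\omega(\xi+2\pi k)$ for all $k$, and $D(\xi)=\dim V(\xi)$ is a nonnegative integer.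
\end{lemma}

\begin{proof}
Put $\eta=(\xi+2\pi m)/2^n\in X$. The vector $C^\xi_{n,m}$ lives on the integers $k=m+2^nl$, where its value is $\sqrt{2\pi}\,\hat\psi(\eta+2\pi l)$. So its norm is $1$ by (a) at $\eta$. For equal $n$ and different $m$ the supports are disjoint. For $n'<n$ the supports of $C^\xi_{n,m}$ and $C^\xi_{n',m'}$ are disjoint unless $m\equiv m'\pmod{2^{n'}}$. In that case $(\xi+2\pi k)/2^{n'}=2^{n-n'}(\eta+2\pi l)$ for $k=m+2^nl$, and the inner product is
\[
2\pi\sum_l\hat\psi(\eta+2\pi l)\,\overline{\hat\psi\big(2^{n-n'}(\eta+2\pi l)\big)}=0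
\]
by (b) at $\eta$. For each $n$ exactly one $m$ has $k\equiv m\pmod{2^n}$, so by (c)
\[
\langle Q_\xi e_k,e_k\rangle=1-\sum_{(n,m)\in\Lambda}|C^\xi_{n,m}(k)|^2=1-\sum_{n\ge0}w\big((\xi+2\pi k)/2^n\big)=\omega(\xi+2\pi k).
\]
If $(v_i)$ is an orthonormal basis of $V(\xi)$, then $D(\xi)=\sum_k\langle Q_\xi e_k,e_k\rangle=\sum_k\sum_i|v_i(k)|^2=\dim V(\xi)$.
\end{proof}

An integer-valued function with mean $1$ that is at least $1$ a.e.\ equals $1$ a.e. So \eqref{eq:mean} and Lemma~\ref{lem:dimension} give the dichotomy that organizes the proof.

\begin{corollary}\label{cor:dichotomy}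
Either $D=1$ a.e., or $\{D=0\}$ has positive measure.
\end{corollary}

Both cases occur.

\begin{example}\label{ex:haar}
For the Haar wavelet $\psi=\chi_{[0,1/2)}-\chi_{[1/2,1)}$ one has $w(t)=16\sin^4(t/4)/t^2$. With $\phi(t)=4\sin^2(t/2)/t^2$ we have $\phi(t)=\cos^2(t/4)\,\phi(t/2)$, hence $w(t)=\phi(t/2)-\phi(t)$, and the series for $\omega$ telescopes to $\omega=\phi$. Since $\omega>0$ a.e., we have $D=1$ a.e.\ by Corollary~\ref{cor:dichotomy}. Here $w>0$ at every point of $X$. Any two points of a $\Gamma$-orbit are then joined by a chain of positive entries, consecutive ones sharing a row or a column, so the blocks given by the $\Gamma$-orbits cannot be refined. By Remark~\ref{rem:notransversal}, a proof by measurably indexed blocks cannot cover this case.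
\end{example}

\begin{example}\label{ex:seven}
Let $E^*=\{s:\frac{4\pi}7\le|s|<\pi\ \text{ or }\ 4\pi\le|s|<\frac{32\pi}7\}$. The interval $[4\pi,\frac{32\pi}7)$ becomes $[0,\frac{4\pi}7)$ when translated by $-4\pi$ and $[\frac\pi2,\frac{4\pi}7)$ when divided by $8$. Together with $[\frac{4\pi}7,\pi)$ these fill $[0,\pi)$ and $[\frac\pi2,\pi)$, so $E^*$ is a wavelet set. For $w=\chi_{E^*}$ the function $\omega$ is the indicator of $\bigcup_{j\ge1}2^{-j}E^*$, the set where $|s|$ lies in $(0,\frac{4\pi}7)\cup[\pi,\frac{8\pi}7)\cup[2\pi,\frac{16\pi}7)$. Reducing modulo $2\pi$ into $[-\pi,\pi]$ we find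
\[
D(t)=2,\ 1,\ 0,\ 1\quad\text{for }|t|\text{ in}\quad\big(0,\tfrac{2\pi}7\big),\ \big(\tfrac{2\pi}7,\tfrac{4\pi}7\big),\ \big(\tfrac{4\pi}7,\tfrac{6\pi}7\big),\ \big(\tfrac{6\pi}7,\pi\big).
\]
\end{example}

\begin{remark}
The dichotomy depends on (b), the only identity that sees the phase of $\hat\psi$. The average of $\chi_{E^*}$ and the indicator of the Shannon set satisfies (a) and (c). For the Shannon set $D=1$ a.e., and $D$ is linear in $w$, so for the average $D$ takes the values $\frac32,1,\frac12$ on sets of positive measure and is positive a.e.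
\end{remark}

\section{The case $D=1$}\label{sec:one}

Assume $D=1$ a.e., and let $X$ be a good set on which (a), (b), (c) hold and $D=1$. For the Shannon set $E$ one has $E=2\Omega\setminus\Omega$ with $\Omega=[-\pi,\pi)$, and $\omega=\chi_\Omega$ a.e. In general $\omega$ sums to $1$ over each class, so we can choose a set $\Omega\subseteq\{\omega>0\}$ with one point in each class and try $E=2\Omega\setminus\Omega$. For this we need $\Omega\subseteq2\Omega$, and we need $w>0$ on $E$. Both come from an equation that relates $\omega(t)$ to $\omega(t/2)$ through a \emph{periodic} factor, like the factor $\cos^2(t/4)$ in Example~\ref{ex:haar}.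

\begin{lemma}\label{lem:refine}
Let $\mu(t)=\sum_{l\in\mathbb Z}\omega(t+4\pi l)$, a $4\pi$-periodic function. For all $t\in X$,
\[
\omega(t)=\mu(t)\,\omega(t/2),\qquad w(t)=\mu(t+2\pi)\,\omega(t/2).
\]
\end{lemma}

\begin{proof}
For $\xi\in X$ let $\Phi_\xi$ be a unit vector spanning the line $V(\xi)$. By Lemma~\ref{lem:dimension}, $|\Phi_\xi(k)|^2=\omega(\xi+2\pi k)$. For $p\in\{0,1\}$ let $U_p$ be the isometry of $\ell^2(\mathbb Z)$ with $(U_pf)(2l+p)=f(l)$ and $U_pf=0$ on integers of the other parity. The ranges of $U_0$ and $U_1$ are orthogonal complements of each other. Let $n\ge1$ and $m=2m'+p$. For $k=2l+p$ we have $(\xi+2\pi k)/2^n=\big((\xi+2\pi p)/2+2\pi l\big)/2^{n-1}$, and $k\equiv m\pmod{2^n}$ if and only if $l\equiv m'\pmod{2^{n-1}}$. Hence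
\[
C^\xi_{n,m}=U_p\,C^{(\xi+2\pi p)/2}_{n-1,m'} .
\]
Therefore the orthogonal complement of $\{C^\xi_{n,m}:n\ge1\}$ is $U_0V(\xi/2)\oplus U_1V(\xi/2+\pi)$, a plane with orthonormal basis $u_0=U_0\Phi_{\xi/2}$, $u_1=U_1\Phi_{\xi/2+\pi}$. This plane contains $V(\xi)$, so $\Phi_\xi=\alpha u_0+\beta u_1$. Since $u_0$ lives on the even and $u_1$ on the odd integers, $|\alpha|^2=\sum_{k\text{ even}}|\Phi_\xi(k)|^2=\mu(\xi)$. Evaluating at $k=0$ gives $\omega(\xi)=|\alpha|^2|\Phi_{\xi/2}(0)|^2=\mu(\xi)\omega(\xi/2)$. Finally $w(\xi)=\omega(\xi/2)-\omega(\xi)$ by the definition of $\omega$, and $1-\mu(\xi)=\mu(\xi+2\pi)$ because $\mu(\xi)+\mu(\xi+2\pi)=D(\xi)=1$.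
\end{proof}

The hypothesis $D=1$ enters through the even part of $\Phi_\xi$, which is a multiple of the single vector $u_0$; this is what makes the ratio $\omega(t)/\omega(t/2)$ constant on $t+4\pi\mathbb Z$.

It remains to choose $\Omega$. In each class we take the point of $\{\omega>0\}$ closest to the origin. This rule suits the problem for two reasons: doubling preserves the order by absolute value, and points near $0$ come first in their classes. The numbers $|t+2\pi k|$, $k\in\mathbb Z$, are distinct for $t\notin\pi\mathbb Q$ and tend to infinity, and $\omega$ does not vanish identically on a class in $X$. So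
\[
\Omega=\{t\in X:\ \omega(t)>0,\ \text{and }\omega(t+2\pi k)=0\text{ whenever }|t+2\pi k|<|t|\}
\]
is a Borel set that meets every class in $X$ in exactly one point. In particular $|\Omega|=2\pi$.

\begin{proposition}\label{prop:one}
We have $\Omega\subseteq2\Omega$. The set $E=2\Omega\setminus\Omega$ is a wavelet set on which $w>0$, and $\bigcup_{j\ge1}2^{-j}E=\Omega$ up to a null set.
\end{proposition}

\begin{proof}
\emph{Nesting.} Let $t\in\Omega$. Then $0<\omega(t)=\mu(t)\omega(t/2)$, so both factors are positive. If $t/2\notin\Omega$, there is $l$ with $|t/2+2\pi l|<|t/2|$ and $\omega(t/2+2\pi l)>0$. The point $t'=t+4\pi l$ has $|t'|<|t|$ and $\omega(t')=\mu(t')\omega(t'/2)=\mu(t)\omega(t'/2)>0$, which contradicts $t\in\Omega$.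

\emph{Dilations.} The sets $2^n\Omega$ increase with $n$, so the sets $2^nE=2^{n+1}\Omega\setminus2^n\Omega$ are disjoint with union $\bigcup_n2^n\Omega\setminus\bigcap_n2^n\Omega$. The intersection is null because $|2^{-n}\Omega|=2^{-n}\cdot2\pi\to0$. For $t\in X$, identity (c) gives $\omega(2^{-n}t)=\sum_{j>-n}w(2^jt)\to1$ as $n\to\infty$. For large $n$ also $|2^{-n}t|<\pi$, so $2^{-n}t$ is the point of its class with the smallest absolute value. Hence $2^{-n}t\in\Omega$ for large $n$, and $\bigcup_n2^n\Omega=X$. So $E$ tiles by dilations, and $\bigcup_{j\ge1}2^{-j}E=\Omega\setminus\bigcap_n2^n\Omega$.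

\emph{Translations.} Let $\xi\in X$. The points $(\xi+2\pi k)/2$ fill the class of $\xi/2$ for $k$ even and the class of $\xi/2+\pi$ for $k$ odd. So $2\Omega$ has exactly two points $\xi+2\pi k$ in the class of $\xi$, one with $k$ even and one with $k$ odd. By nesting, one of them is the point of $\Omega$ in this class, and the other is the only point of $E$ in it.

\emph{Support.} Let $e\in E$ and let $s$ be the point of $\Omega$ in the class of $e$. By the previous step $s-e$ is an odd multiple of $2\pi$, so $\mu(e+2\pi)=\mu(s)$, and $\mu(s)>0$ because $\omega(s)>0$. Also $\omega(e/2)>0$ because $e/2\in\Omega$. Hence $w(e)=\mu(e+2\pi)\omega(e/2)>0$.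
\end{proof}

In Example~\ref{ex:cycle}, $\omega$ equals $1$ for $|t|<\frac{2\pi}3$, equals $\frac12$ on $P\cup(P-2\pi)$ and vanishes elsewhere. So $D=1$, $\Omega=(-\pi,\pi)\cap X$, and the construction returns the Shannon set.

\section{Countable doubly stochastic matrices}\label{sec:ds}

\begin{lemma}\label{lem:ds}
Let $I,J$ be countable sets and let $M:I\times J\to[0,1]$ have all row sums and all column sums equal to $1$. Then there is a bijection $\sigma:I\to J$ with $M(i,\sigma(i))>0$ for all $i$.
\end{lemma}

Let $\mathcal D$ be the convex set of all $B:I\times J\to[0,1]$ with row and column sums $1$ that vanish where $M$ vanishes. We want a $\{0,1\}$-valued element of $\mathcal D$, and we look for it among extreme points. The Krein--Milman theorem says that a nonempty compact convex subset of a locally convex Hausdorff space has an extreme point. For infinite matrices $\mathcal D$ need not be compact in the topology of pointwise convergence, because mass can escape: on $\mathbb N\times\mathbb N$ the matrices of the transpositions $(1\ \nu)$ converge pointwise to a matrix whose first row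 is zero. We prevent this by a cost $\Theta$ that penalizes mass far out in any row or column. Bounding the cost gives compactness, but the bound may create new extreme points. Minimizing the cost does not, since $\Theta$ is affine.

\begin{proof}
\emph{The cost.} Enumerate $I=\{i_1,i_2,\dots\}$ and $J=\{j_1,j_2,\dots\}$. For each row $i$ there is a function $\rho_i:J\to[1,\infty)$ with finite sublevel sets and $\sum_j\rho_i(j)M(i,j)\le2$. If $J$ is finite take $\rho_i=1$. Otherwise choose $N_1<N_2<\cdots$ such that the sum of row $i$ after $j_{N_r}$ is at most $4^{-r}$, and let $\rho_i=1$ up to index $N_1$ and $\rho_i=2^r$ on the indices in $(N_r,N_{r+1}]$; the sum is at most $1+\sum_{r\ge1}2^r4^{-r}=2$. Choose $\rho'_j:I\to[1,\infty)$ in the same way for each column $j$. Put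
\[
\Theta(B)=\sum_r2^{-r}\sum_j\rho_{i_r}(j)B(i_r,j)+\sum_s2^{-s}\sum_i\rho'_{j_s}(i)B(i,j_s)\in[0,\infty].
\]
Then $\Theta(M)\le4$, and $\Theta$ is additive, positively homogeneous and monotone on nonnegative matrices.

\emph{Compactness.} Let $\mathcal D_0=\{B\in\mathcal D:\Theta(B)\le\Theta(M)\}$, a subset of the compact metrizable space $[0,1]^{I\times J}$ that contains $M$. By Fatou's lemma $\Theta$ is lower semicontinuous. For $B\in\mathcal D_0$ we have $\sum_j\rho_{i_r}(j)B(i_r,j)\le2^{r+2}$, so row $i_r$ of $B$ has mass at least $1-2^{r+2}/R$ on the finite set $\{\rho_{i_r}\le R\}$. This inequality passes to pointwise limits for every $R$, so the row sums of a limit are at least $1$, and they are at most $1$ by Fatou's lemma. The same holds for columns with $\rho'_{j_s}$. Hence $\mathcal D_0$ is compact, and $\Theta$ attains a minimum $\theta\le\Theta(M)$ on it. This is also the minimum of $\Theta$ on $\mathcal D$. The set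
\[
\mathcal F=\{B\in\mathcal D:\Theta(B)=\theta\}=\{B\in\mathcal D_0:\Theta(B)\le\theta\}
\]
is nonempty, compact and convex in $\mathbb R^{I\times J}$. Let $B$ be an extreme point of $\mathcal F$.

\emph{No perturbation.} There is no $Y\ne0$ with $|Y|\le\min(B,1-B)$ entrywise and all row and column sums $0$. Indeed, for such $Y$ both $B+Y$ and $B-Y$ lie in $\mathcal D$, so both have cost at least $\theta$, while $\Theta(B+Y)+\Theta(B-Y)=\Theta(2B)=2\theta$. So $B\pm Y\in\mathcal F$, and $B$ is not extreme.

\emph{$B$ is $\{0,1\}$-valued.} Let $G$ be the bipartite graph on $I\sqcup J$ whose edges are the positions where $0<B<1$, and suppose that $G$ has an edge. If $G$ contains a cycle, its length is even. Let $Y=\pm\varepsilon$ alternately along the cycle, with $\varepsilon>0$ the minimum of $\min(B,1-B)$ on the cycle, and $Y=0$ elsewhere. This is a forbidden perturbation. So $G$ is a forest.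

At a vertex that meets an edge of $G$ no entry equals $1$, so the edges of $G$ at this vertex have total weight $1$, and there are at least two of them. A perturbation started at one vertex must therefore be propagated through an infinite tree, and we spread it in proportion to $B$ so that it stays admissible. Pick a vertex $v_0$ and two edges $e_1,e_2$ of $G$ at $v_0$. Put $Y(e_1)=\delta$ and $Y(e_2)=-\delta$ with $\delta=\min_{i=1,2}B(e_i)(1-B(e_i))>0$. Proceed outward along the two branches through $e_1$ and $e_2$: at a vertex $u\ne v_0$ of these branches, with $e$ the edge from $u$ toward $v_0$, put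
\[
Y(f)=-Y(e)\,\frac{B(f)}{1-B(e)}\qquad\text{for the other edges $f$ of $G$ at }u .
\]
Put $Y=0$ elsewhere. Since $\sum_fB(f)=1-B(e)$, the sum of $Y$ at $u$ converges absolutely and equals $Y(e)-Y(e)=0$; at $v_0$ it is $\delta-\delta=0$, and at all other vertices $Y$ vanishes. By induction on the distance from $v_0$ we have $|Y|\le B(1-B)$: if $|Y(e)|\le B(e)(1-B(e))$, then $|Y(f)|\le B(e)B(f)\le(1-B(f))B(f)$, because $B(e)+B(f)\le1$. As $B(1-B)\le\min(B,1-B)$, this is again a forbidden perturbation.

So $B$ is $\{0,1\}$-valued with row and column sums $1$. It is the matrix of a bijection, and it vanishes where $M$ vanishes.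
\end{proof}

\section{The case where $D$ vanishes on a set of positive measure}\label{sec:zero}

In this case neither the phase of $\hat\psi$ nor the integrality of $D$ plays a role, and we prove a statement about weights.

\begin{theorem}\label{thm:phasefree}
Let $w\ge0$ be measurable with $\sum_kw(t+2\pi k)=1$ and $\sum_{j\in\mathbb Z}w(2^jt)=1$ a.e. Suppose that $D(t)=\sum_k\sum_{j\ge1}w(2^j(t+2\pi k))$ vanishes on a set of positive measure. Then $\{w>0\}$ contains a wavelet set.
\end{theorem}

Replacing $w$ by a Borel version changes $D$ and $\{w>0\}$ only on null sets. So let $w$ be Borel, define $\omega$ and $D$ by \eqref{eq:defD}, and refer to the two hypotheses as (a) and (c). The basic observation is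
\begin{equation}\label{eq:wall}
D(z)=0\ \Longrightarrow\ \omega(z)=0\ \Longrightarrow\ w(2^jz)=0\ \text{ for all }j\ge1 .
\end{equation}
A class on which $D$ vanishes acts as a wall: an orbit that passes through it carries no weight beyond it. We assign to each orbit the first wall that it meets, and to each class the first wall that it reaches under doubling. These assignments will cut the matrix of Section~\ref{sec:matrix} into blocks indexed by the walls.

First, walls are reached. The $2\pi$-periodic Borel set $N=\{t:D(2^nt)\ne0\text{ for all }n\ge0\}$ satisfies $2N\subseteq N$ and is disjoint from $\{D=0\}$, so it is not conull. By Lemma~\ref{lem:ergodic} it is null. This is the only use of the hypothesis on $D$. Fix a good set $X$ disjoint from $N$ on which (a) and (c) hold, and let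
\[
Z=\{\zeta\in[0,2\pi)\cap X:D(\zeta)=0\},
\]
a Borel set with one point for each wall.

\subsection*{Blocks}
View $\Lambda$ as a binary tree with root $(0,0)$ in which $(n,m)$ has the children $(n+1,m)$ and $(n+1,m+2^n)$. For $\zeta\in Z$ the vertex $(n,m)$ stands for the class of $(\zeta+2\pi m)/2^n$, so level $n$ lists the $2^n$ classes that are mapped to the class of $\zeta$ by $n$ doublings. An integer $k$ stands for the orbit of $\zeta+2\pi k$. Going backward along this orbit, the point $(\zeta+2\pi k)/2^n$ lies in the class of the vertex $(n,k\bmod2^n)$, so $k$ traces a path from the root. Now cut the tree at every wall below the root: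
\[
\begin{aligned}
\Lambda_\zeta&=\{(n,m)\in\Lambda:\ D\big((\zeta+2\pi m)/2^i\big)\ne0\ \text{ for }1\le i\le n\},\\
K_\zeta&=\{k\in\mathbb Z:\ D\big((\zeta+2\pi k)/2^i\big)\ne0\ \text{ for all }i\ge1\}.
\end{aligned}
\]
Since $D$ is $2\pi$-periodic, $D((\zeta+2\pi k)/2^i)$ depends only on $k$ modulo $2^i$. So $\Lambda_\zeta$ is the subtree that remains, and $K_\zeta$ is the set of integers whose paths stay in it. Figure~\ref{fig:tree} shows the top of $\Lambda_\zeta$ for Example~\ref{ex:seven}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={font=\small,align=center}]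
\node[draw] (a) at (6,0) {$(0,0)$: $\zeta$\\ $D=0$, $k=0$};
\node[draw] (b) at (4,-1.6) {$(1,0)$: $\zeta/2$\\ $D=1$, $k=4$};
\node[draw,dashed] (c) at (8,-1.6) {$(1,1)$: $\zeta/2+\pi$\\ $D=0$};
\node[draw] (d) at (2,-3.2) {$(2,0)$: $\zeta/4$\\ $D=2$, $k=8$};
\node[draw,dashed] (e) at (6,-3.2) {$(2,2)$: $\zeta/4+\pi$\\ $D=0$};
\node[draw] (f) at (0,-4.8) {$(3,0)$: $\zeta/8$\\ $D=2$, $k=16$};
\node[draw] (g) at (4,-4.8) {$(3,4)$: $\zeta/8+\pi$\\ $D=1$, $k=-4$};
\draw (a)--(b); \draw (b)--(d); \draw (d)--(f); \draw (d)--(g);
\draw[dashed] (a)--(c); \draw[dashed] (b)--(e);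
\end{tikzpicture}
\caption{Levels $0$ to $3$ of the tree of preimages under doubling modulo $2\pi$ of a point $\zeta\in(\frac{4\pi}7,\frac{6\pi}7)$, for $w=\chi_{E^*}$ with $E^*=\{\frac{4\pi}7\le|s|<\pi\}\cup\{4\pi\le|s|<\frac{32\pi}7\}$. A vertex $(n,m)$ shows a point of its class and the value of $D$ there. Dashed vertices have $D=0$ and are removed with all their descendants; solid vertices belong to $\Lambda_\zeta$. At a solid vertex, $(\zeta+2\pi k)/2^n$ is the point of $E^*$ in the class.}
\label{fig:tree}
\end{figure}

\begin{lemma}\label{lem:coords}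
\begin{itemize}
\item[(i)] Every class in $X$ is the class of $(\zeta+2\pi m)/2^n$ for exactly one pair $\zeta\in Z$, $(n,m)\in\Lambda_\zeta$.
\item[(ii)] Every orbit in $X$ is the orbit of $\zeta+2\pi k$ for exactly one pair $\zeta\in Z$, $k\in K_\zeta$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $y\in X$. Suppose $y\equiv(\zeta+2\pi m)/2^n\pmod{2\pi}$ with $\zeta\in Z$ and $(n,m)\in\Lambda$. Then $2^{n-i}y\equiv(\zeta+2\pi m)/2^i\pmod{2\pi}$ for $0\le i\le n$. So $D(2^ny)=0$, and $(n,m)\in\Lambda_\zeta$ holds if and only if $n$ is the least integer $\ge0$ with $D(2^ny)=0$. This least $n$ exists because $y\notin N$. Given $n$, write $2^ny=\zeta+2\pi k$ with $\zeta\in[0,2\pi)$; this $\zeta\in Z$ is forced, and so is $m=k\bmod2^n$.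

(ii) Let $t\in X$. The set $S_t=\{j\in\mathbb Z:D(2^jt)=0\}$ is nonempty because $t\notin N$. It is bounded below, since otherwise \eqref{eq:wall} would give $w=0$ on the whole orbit, against (c). A point $2^jt$ has the form $\zeta+2\pi k$ with $\zeta\in Z$ if and only if $j\in S_t$, and then $k\in K_\zeta$ if and only if no smaller index lies in $S_t$. So $j=\min S_t$, which determines $\zeta$ and $k$.
\end{proof}

For $\zeta\in Z$ define the block $M_\zeta:K_\zeta\times\Lambda_\zeta\to[0,1]$ by
\[
M_\zeta\big(k,(n,m)\big)=\begin{cases}w\big((\zeta+2\pi k)/2^n\big)&\text{if }k\equiv m\pmod{2^n},\\0&\text{otherwise.}\end{cases}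
\]

\begin{lemma}\label{lem:blocks}
All row sums and all column sums of $M_\zeta$ are equal to $1$.
\end{lemma}

\begin{proof}
Let $k\in K_\zeta$. For each $n\ge0$ the vertex $(n,k\bmod2^n)$ lies in $\Lambda_\zeta$. By (c), the row sum is $\sum_{n\ge0}w((\zeta+2\pi k)/2^n)=1-\omega(\zeta+2\pi k)$, and $\omega(\zeta+2\pi k)=0$ because $D(\zeta)=0$.

Let $(n,m)\in\Lambda_\zeta$. As $k$ runs through the integers congruent to $m$ modulo $2^n$, the point $(\zeta+2\pi k)/2^n$ runs through a class, so the weights add up to $1$ by (a). We show that the integers $k\notin K_\zeta$ among them contribute nothing. For such $k$ there is $i\ge1$ with $D((\zeta+2\pi k)/2^i)=0$, and $i>n$ because $(n,m)\in\Lambda_\zeta$. By \eqref{eq:wall} with $z=(\zeta+2\pi k)/2^i$ and $j=i-n$ we get $w((\zeta+2\pi k)/2^n)=0$.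
\end{proof}

\subsection*{Measurable choice}
By Lemma~\ref{lem:ds}, for each $\zeta\in Z$ there is a bijection $\sigma:\Lambda_\zeta\to K_\zeta$ with $M_\zeta(\sigma(\lambda),\lambda)>0$ for all $\lambda\in\Lambda_\zeta$; call such a bijection \emph{admissible}. The proof of Lemma~\ref{lem:ds} singles out no particular one, so we use a selection theorem. A subset of a Polish space (a separable, completely metrizable space) is \emph{analytic} if it is a continuous image of a Borel subset of a Polish space; Borel sets are analytic, and analytic subsets of $\mathbb R$ are Lebesgue measurable. The Jankov--von Neumann theorem \cite[Thm.~18.1]{Kechris} gives the following. If $Y_1,Y_2$ are Borel subsets of Polish spaces and $\mathcal P\subseteq Y_1\times Y_2$ is analytic, then there is a function $s$ from the projection of $\mathcal P$ on $Y_1$ into $Y_2$, with $(y,s(y))\in\mathcal P$ for all $y$, that is measurable with respect to the $\sigma$-algebra generated by the analytic sets.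

\begin{proof}[Proof of Theorem~\ref{thm:phasefree}]
The domains $\Lambda_\zeta$ vary with $\zeta$, so we code all bijections in one space. Let $Y=(\mathbb Z\cup\{\infty\})^\Lambda$ with $\mathbb Z\cup\{\infty\}$ discrete; a countable product of countable discrete spaces is Polish. An admissible $\sigma$ is coded by the $p\in Y$ that equals $\sigma$ on $\Lambda_\zeta$ and $\infty$ elsewhere. The set $\mathcal P$ of pairs $(\zeta,p)\in Z\times Y$ such that $p$ codes an admissible bijection for $\zeta$ is defined by the conditions
\begin{itemize}
\item for every $\lambda\in\Lambda$: $p(\lambda)=\infty$ if and only if $\lambda\notin\Lambda_\zeta$;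
\item for all $\lambda\ne\lambda'$: $p(\lambda)=p(\lambda')$ only if both are $\infty$;
\item for all $\lambda=(n,m)$ and $k\in\mathbb Z$: $p(\lambda)=k$ only if $k\in K_\zeta$, $k\equiv m\pmod{2^n}$ and $w((\zeta+2\pi k)/2^n)>0$;
\item for all $k\in\mathbb Z$: if $k\in K_\zeta$, then $p(\lambda)=k$ for some $\lambda$.
\end{itemize}
The sets $\{\zeta:\lambda\in\Lambda_\zeta\}$ and $\{\zeta:k\in K_\zeta\}$ are Borel because $D$ is Borel, and $\{p:p(\lambda)=k\}$ is open and closed. So these are countably many Borel conditions, $\mathcal P$ is Borel, and its projection is all of $Z$. The theorem provides admissible bijections $\sigma_\zeta$, $\zeta\in Z$, such that each set $Z_{n,m,k}=\{\zeta\in Z:(n,m)\in\Lambda_\zeta,\ \sigma_\zeta(n,m)=k\}$ is Lebesgue measurable. Define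
\[
E=\big\{(\zeta+2\pi k)/2^n:\ \zeta\in Z,\ (n,m)\in\Lambda_\zeta,\ k=\sigma_\zeta(n,m)\big\}=\bigcup_{n,m,k}2^{-n}(Z_{n,m,k}+2\pi k).
\]
This set is measurable, it lies in $X$, and $w>0$ on it.

The point of $E$ produced by $(\zeta,(n,m))$ lies in the class of $(\zeta+2\pi m)/2^n$, because $k\equiv m\pmod{2^n}$. By Lemma~\ref{lem:coords}(i), every class in $X$ contains exactly one point of $E$. The same point lies in the orbit of $\zeta+2\pi k$ with $k\in K_\zeta$. By Lemma~\ref{lem:coords}(ii), an orbit in $X$ determines $\zeta$ and $k$, and exactly one $(n,m)\in\Lambda_\zeta$ has $\sigma_\zeta(n,m)=k$. So every orbit in $X$ contains exactly one point of $E$. Hence $E$ is a wavelet set.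
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Corollary~\ref{cor:dichotomy}, either $D=1$ a.e.\ and Proposition~\ref{prop:one} applies, or $\{D=0\}$ has positive measure and Theorem~\ref{thm:phasefree} applies to $w=2\pi|\hat\psi|^2$ by Lemma~\ref{lem:identities}(a),(c). In both cases $E\subseteq\{w>0\}=\operatorname{supp}\hat\psi$.
\end{proof}

\section{Minimal supports and the dimension function of $E$}\label{sec:consequences}

In this section inclusions and equalities of sets are understood up to null sets.

\begin{corollary}\label{cor:minimal}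
\begin{itemize}
\item[(i)] A measurable set $W$ contains a wavelet set if and only if it contains the frequency support of some wavelet.
\item[(ii)] The frequency supports of wavelets that are minimal under inclusion are exactly the wavelet sets, and the wavelets with minimal frequency support are exactly those with $|\hat\psi|=\frac1{\sqrt{2\pi}}\chi_E$, $E$ a wavelet set.
\end{itemize}
\end{corollary}

\begin{proof}
A wavelet set is the frequency support of its MSF wavelet. Together with Theorem~\ref{thm:main} this gives (i), and it shows that a minimal frequency support equals the wavelet set it contains. Conversely, let a wavelet set $E$ contain the frequency support $W'$ of a wavelet. By (a), $W'$ meets almost every class, and $E$ meets almost every class in one point, so $W'=E$. Thus wavelet sets are minimal. If $\operatorname{supp}\hat\psi=E$ is a wavelet set, the sum in (a) has one nonzero term in almost every class, so $2\pi|\hat\psi|^2=\chi_E$. If $|\hat\psi|=\frac1{\sqrt{2\pi}}\chi_E$, the frequency support is $E$.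
\end{proof}

For a wavelet set $E$ let $D_E(t)=\sum_k\sum_{j\ge1}\chi_E(2^j(t+2\pi k))$, the dimension function of its MSF wavelet.

\begin{corollary}\label{cor:DE}
The set $E$ of Theorem~\ref{thm:main} can be chosen so that $D_E=1$ a.e.\ if and only if $D=1$ a.e.
\end{corollary}

\begin{proof}
If $D=1$ a.e., take $E$ from Proposition~\ref{prop:one}. Its dilates are disjoint, so $\sum_{j\ge1}\chi_E(2^jt)=\chi_\Omega(t)$ a.e., and $\Omega$ tiles by translations. Otherwise $\{D=0\}$ has positive measure. If $D(t)=0$, then $w$ vanishes at all points $2^j(t+2\pi k)$, $j\ge1$. So any $E\subseteq\{w>0\}$ has $D_E=0$ a.e.\ on $\{D=0\}$.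
\end{proof}

\section{Integer dilations and several generators}\label{sec:general}

\begin{theorem}\label{thm:general}
Let $a\ge2$ be an integer and $1\le L\le a-1$. Let $\psi_1,\dots,\psi_L$ be such that $\{a^{n/2}\psi_r(a^nt-\ell):n,\ell\in\mathbb Z,\ 1\le r\le L\}$ is an orthonormal basis of $L^2(\mathbb R)$. Then there are measurable, pairwise disjoint sets $E_r\subseteq\operatorname{supp}\hat\psi_r$ (up to null sets) such that each $E_r$ tiles $\mathbb R$ by $2\pi\mathbb Z$-translations and $\bigcup_rE_r$ tiles $\mathbb R$ by dilations by $a^n$, $n\in\mathbb Z$. In particular, for $L=1$ and every integer dilation $a\ge2$, the frequency support contains a set tiling by $2\pi\mathbb Z$-translations and by $a^{\mathbb Z}$-dilations.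
\end{theorem}

In the matrix picture every class now appears as $L$ columns, one for each generator. The new point is in the case $D=1$, where the $a-1$ points of $a\Omega\setminus\Omega$ in a class have to be distributed among the $a-1$ generators.

\begin{proof}
Orbits are now the sets $\{a^jt\}$, and good sets are defined with the group generated by $t\mapsto at$ and $t\mapsto t+2\pi$. Let $w_r=2\pi|\hat\psi_r|^2$, $\omega(t)=\sum_r\sum_{j\ge1}w_r(a^jt)$ and $D(t)=\sum_k\omega(t+2\pi k)$.

\emph{Identities.} Formula \eqref{eq:coeff} holds with $a$ in place of $2$ for each $\psi_r$. It gives, for a.e.\ $t$ and all $r,r'$: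
\begin{itemize}
\item[(a$'$)] $2\pi\sum_k\hat\psi_r(t+2\pi k)\overline{\hat\psi_{r'}(t+2\pi k)}=\delta_{rr'}$;
\item[(b$'$)] $\sum_k\hat\psi_r(t+2\pi k)\overline{\hat\psi_{r'}(a^j(t+2\pi k))}=0$ for all $j\ge1$;
\item[(c$'$)] $\sum_r\sum_{j\in\mathbb Z}w_r(a^jt)=1$.
\end{itemize}
For (a$'$) and (b$'$) take $f=\psi_{r'}$ and $n=0$ or $n=j$. For (c$'$) take $f$ as in the proof of Lemma~\ref{lem:identities}(c) and sum over $r$. A scale with $2\pi a^n\ge\delta$ contributes $\delta^{-1}\int_\Delta\sum_rw_r(a^{-n}s')\,ds'$. The sets $a^{-n}\Delta$ are disjoint because $a>\frac32$, so the other scales contribute at most $2\sum_r\int_{|u|\ge2\pi|s|/\delta}|\hat\psi_r|^2$. The differentiation argument is then applied to $g=\sum_r\sum_nw_r(a^{-n}\,\cdot)$.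

\emph{Dichotomy.} Let $\Lambda=\{(n,m):n\ge0,\ 0\le m<a^n\}$, and let $C^\xi_{n,m,r}(k)$ be $\sqrt{2\pi}\,\hat\psi_r((\xi+2\pi k)/a^n)$ for $k\equiv m\pmod{a^n}$ and $0$ otherwise. With $\eta=(\xi+2\pi m)/a^n$, vectors with the same $(n,m)$ are orthonormal by (a$'$) at $\eta$; vectors with the same $n$ and different $m$ have disjoint supports; and for $n'<n$ the supports are disjoint or the inner product vanishes by (b$'$) at $\eta$ with $j=n-n'$. By (c$'$), the projection onto the orthogonal complement $V(\xi)$ has diagonal entries $1-\sum_r\sum_{n\ge0}w_r((\xi+2\pi k)/a^n)=\omega(\xi+2\pi k)$, so $D(\xi)=\dim V(\xi)$. Moreover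
\[
\int_0^{2\pi}D=2\pi L\sum_{j\ge1}a^{-j}=\frac{2\pi L}{a-1}\le2\pi .
\]
This is where $L\le a-1$ is used: the integer-valued function $D$ has mean at most $1$. So either $|\{D=0\}|>0$, or $L=a-1$ and $D=1$ a.e.

\emph{The case $|\{D=0\}|>0$.} If $D(z)=0$, then $w_r(a^jz)=0$ for all $j\ge1$ and all $r$. By Lemma~\ref{lem:ergodic}, for a.e.\ $t$ there is $n\ge0$ with $D(a^nt)=0$. Define $X$, $Z$, $\Lambda_\zeta$ and $K_\zeta$ as in Section~\ref{sec:zero} with $a$ in place of $2$. Lemma~\ref{lem:coords} holds in this setting: its proof uses the periodicity of $D$, the fact that walls are reached, and, for the lower bound on $S_t$, that the $w_r$ do not all vanish on an orbit, which follows from (c$'$). Let the block $M_\zeta$ have rows $k\in K_\zeta$ and columns $(n,m,r)\in\Lambda_\zeta\times\{1,\dots,L\}$, with entry $w_r((\zeta+2\pi k)/a^n)$ if $k\equiv m\pmod{a^n}$ and $0$ otherwise. The sum of row $k$ is $\sum_{n\ge0}\sum_rw_r((\zeta+2\pi k)/a^n)=1-\omega(\zeta+2\pi k)=1$. In column $(n,m,r)$ the sum over all $k\equiv m\pmod{a^n}$ is $1$ by (a$'$), and each such $k\notin K_\zeta$ has $D((\zeta+2\pi k)/a^i)=0$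 for some $i>n$, so that its term vanishes. Lemma~\ref{lem:ds} and the selection argument, in the code space $(\mathbb Z\cup\{\infty\})^{\Lambda\times\{1,\dots,L\}}$, give bijections $\sigma_\zeta:\Lambda_\zeta\times\{1,\dots,L\}\to K_\zeta$ supported on positive entries and measurable in $\zeta$. Put $(\zeta+2\pi k)/a^n$ into $E_r$ when $k=\sigma_\zeta(n,m,r)$. Then $E_r$ is measurable and $w_r>0$ on $E_r$. A class determines $(\zeta,n,m)$, so it receives exactly one point of each $E_r$. An orbit determines $(\zeta,k)$, hence one triple $(n,m,r)$; so it contains exactly one point of $\bigcup_rE_r$, and this point lies in only one $E_r$.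

\emph{The case $D=1$ a.e., $L=a-1$.} Let $X$ be a good set on which the identities hold and $D=1$, and let $\Phi_\xi$ be a unit vector spanning $V(\xi)$. For $0\le p<a$ let $(U_pf)(al+p)=f(l)$, and $U_pf=0$ off this residue class. For $n\ge1$ and $m=am'+p$ we have $C^\xi_{n,m,r}=U_pC^{(\xi+2\pi p)/a}_{n-1,m',r}$, because $(\xi+2\pi(al+p))/a^n=((\xi+2\pi p)/a+2\pi l)/a^{n-1}$. So the complement of $\{C^\xi_{n,m,r}:n\ge1\}$ has the orthonormal basis $u_p=U_p\Phi_{(\xi+2\pi p)/a}$, $0\le p<a$. It also has the orthonormal basis $\Phi_\xi,C^\xi_{0,0,1},\dots,C^\xi_{0,0,a-1}$. Write $\Phi_\xi=\sum_p\alpha_{p0}u_p$ and $C^\xi_{0,0,r}=\sum_p\alpha_{pr}u_p$. The matrix $A=(\alpha_{pr})_{0\le p,r\le a-1}$, which depends on $\xi$, is unitary. The vector $u_p$ lives on $k\equiv p\pmod a$ with $|u_p(k)|^2=\omega((\xi+2\pi k)/a)$, so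
\begin{equation}\label{eq:refinea}
\omega(t)=|\alpha_{p0}|^2\,\omega(t/a),\qquad w_r(t)=|\alpha_{pr}|^2\,\omega(t/a)\qquad\big(t=\xi+2\pi k,\ k\equiv p\ (\mathrm{mod}\ a)\big).
\end{equation}

Define $\Omega$ by the formula of Section~\ref{sec:one}; it has one point in each class. If $t\in\Omega$ and $t/a\notin\Omega$, then $\omega(t/a)>0$ by \eqref{eq:refinea}, so some $t'=t+2\pi al$ has $|t'|<|t|$ and $\omega(t'/a)>0$; the points $t$ and $t'$ have the same residue $p$, so $\omega(t')>0$, a contradiction. Hence $\Omega\subseteq a\Omega$. The set $\bigcap_na^n\Omega$ is null because $|a^{-n}\Omega|=a^{-n}\cdot2\pi$, and $\bigcup_na^n\Omega=X$ because $\omega(a^{-n}t)\to1$ by (c$'$) and $|a^{-n}t|<\pi$ for large $n$. So $E=a\Omega\setminus\Omega$ tiles by dilations.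

Fix $\xi\in[0,2\pi)\cap X$. For $k\equiv p\pmod a$ the points $(\xi+2\pi k)/a$ fill the class of $(\xi+2\pi p)/a$, so $a\Omega$ has exactly one point $t_p$ of each residue $p$ in the class of $\xi$. The point of $\Omega$ in this class is one of them, say $t_{p_0}$, and $\alpha_{p_00}\ne0$ by \eqref{eq:refinea}. Let $A'$ be the matrix obtained from $A$ by deleting row $p_0$ and column $0$. By the cofactor formula, the $(0,p_0)$ entry of $A^{-1}$ is $\pm\det A'/\det A$. Since $A^{-1}=A^*$ and $|\det A|=1$, we get $|\det A'|=|\alpha_{p_00}|\ne0$. So some term in the expansion of $\det A'$ is nonzero: there is a bijection $\beta$ from $\{p:p\ne p_0\}$ onto $\{1,\dots,a-1\}$ with $\alpha_{p\beta(p)}\ne0$ for all $p\ne p_0$. Take the first such $\beta$ in a fixed list of the finitely many candidates, and put $t_p$ into $E_{\beta(p)}$. The vectors $\Phi_\xi$ were chosen arbitrarily, but the moduli $|\alpha_{pr}|$ do not depend on this choice: for $r\ge1$ the number $|\alpha_{pr}|^2$ is the squared norm of $C^\xi_{0,0,r}$ on the residue class $p$, that is,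
\[
|\alpha_{pr}|^2=\sum_{k\equiv p\ (\mathrm{mod}\ a)}w_r(\xi+2\pi k).
\]
This is a Borel function of $\xi$, and so is $p_0$, since $\Omega$ is Borel. Hence $\beta$ depends on $\xi$ in a Borel way, and the sets $E_r$ are Borel. Since $t_p/a\in\Omega$, we have $\omega(t_p/a)>0$, and \eqref{eq:refinea} gives $w_{\beta(p)}(t_p)>0$. Each $E_r$ receives exactly one point of each class, the $E_r$ are disjoint, and $\bigcup_rE_r=E$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{Larson}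
David R. Larson, \emph{Unitary systems and wavelet sets}, arXiv:math/0604619 (2006).

\end{thebibliography}
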